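# Explosion of the frog model on critical percolation clusters

## 1. Two lattices and their percolation clusters

Throughout, $d\ge 2$ and $G$ is one of two graphs. The first is $\mathbb Z^d$, the nearest-neighbor integer lattice with standard basis $e_1,\dots,e_d$. The second is $\vec{\mathbb Z}^d$, the same lattice with each edge $(v,v+e_i)$ directed towards $v+e_i$. The root is $\mathbf 0$. We write $\Delta$ for the out-degree, so $\Delta=2d$ on $\mathbb Z^d$ and $\Delta=d$ on $\vec{\mathbb Z}^d$. "The edge $(u,v)$" means that one may step from $u$ to $v$. On $\mathbb Z^d$ the pairs $(u,v)$ and $(v,u)$ are the same percolation edge. Paths follow edges (in their direction on $\vec{\mathbb Z}^d$), and a path of length $0$ is allowed. Put $\Lambda_n=[-n,n]^d\cap\mathbb Z^d$.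

**Definition (percolation).** Each edge is open with probability $p$, independently, and closed otherwise; $\mathbb P_p$ is the law and $\mathbb E_p$ its expectation. Write $x\to y$ if there is an open path from $x$ to $y$, and "$x\to y$ in $S$" if there is one with all its vertices in $S$. The *cluster* of $v$ is $\{y: v\to y\}$. On $\mathbb Z^d$ this is the connected component of $v$ in the graph of open edges; on $\vec{\mathbb Z}^d$ it is the forward cluster. Put
$$\theta(p)=\mathbb P_p(\mathbf 0\to\infty),\qquad \chi(p)=\mathbb E_p\big|\{y:\mathbf 0\to y\}\big|,\qquad p_c=\sup\{p:\theta(p)=0\}.$$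

Here $\mathbf 0\to\infty$ means that the cluster of $\mathbf 0$ is infinite. It is a textbook fact that $0<p_c<1$ for $d\ge 2$ on both graphs.

*Example.* On $\vec{\mathbb Z}^2$ let $(\mathbf 0,e_1)$ be open and every other edge closed. The cluster of $\mathbf 0$ is $\{\mathbf 0,e_1\}$, but the cluster of $e_1$ is $\{e_1\}$. So on $\vec{\mathbb Z}^d$ "being in the cluster of" is not symmetric. It is transitive: if $u$ lies in the cluster of $v$, then the whole cluster of $u$ does too. Transitivity is all that we shall use.

## 2. Frogs that wake whole clusters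

**Definition (frog model).** Let $m\ge 1$ and $p\in[0,1]$. In $\mathrm{FM}(G,m,p)$ we perform percolation with parameter $p$. Every vertex carries $m$ frogs. Those at $\mathbf 0$ are active and all others sleep. Active frogs perform independent continuous-time simple random walks, jumping at rate $1$ to a uniformly chosen out-neighbor. When an active frog visits a vertex $v$ that carries sleeping frogs, every sleeping frog in the cluster of $v$ is woken at once and starts its own walk. The critical model is $\mathrm{CFM}(G,m)=\mathrm{FM}(G,m,p_c)$. The set of activated vertices at time $t$ is $\xi_t$.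

To make this precise, each frog gets a rate-$1$ walk trajectory in advance and starts it when woken. All trajectories and the percolation are independent. Let
$$\sigma_N=\inf\{s:|\xi_s|\ge N\},\qquad \zeta=\sup_N\sigma_N .$$
Before $\zeta$ there are finitely many active frogs, and they make finitely many jumps in bounded time, so the process is unambiguously defined. Activated vertices stay activated, so $\xi$ is nondecreasing and $|\xi_s|=\infty$ for all $s\ge\zeta$. We use the literal rule that at time $0$ only the frogs at $\mathbf 0$ are active, so $\xi_0=\{\mathbf 0\}$. The proofs also cover the variant in which the cluster of $\mathbf 0$ is woken at time $0$.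

*Example.* On $\vec{\mathbb Z}^2$ let only $(e_1,2e_1)$ be open. When a root frog jumps to $e_1$, the frogs at $e_1$ and at $2e_1$ wake together. If instead some frog reaches $2e_1$ first, only the frogs at $2e_1$ wake.

**Definition (explosion).** The model is *explosive* if there is an almost surely finite (random) time $T$ with $|\xi_T|=\infty$.

*Example, $p=1$.* The first jump of a root frog lands on a vertex $v\neq\mathbf 0$ whose cluster is infinite. The model is explosive, with $T$ the time of that jump.

*Example, $p=0$.* A visit wakes one vertex. While $|\xi|=k$ there are $mk$ active frogs, so the next jump comes after an $\mathrm{Exp}(mk)$ time, and a jump adds at most one vertex. Hence $\zeta$ is stochastically at least a sum of independent $\mathrm{Exp}(mk)$ variables, $k\ge1$. That sum is a.s. infinite because $\sum_k 1/(mk)=\infty$. The model is not explosive.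

So explosion fails at $p=0$ and holds at $p=1$. For $p>p_c$ there are infinite clusters, and the natural guess is that a root frog finds one. The delicate value is $p_c$ itself, where there may be no infinite cluster. The question, from Matthew Junge, "Critical percolation and A+B --> 2A dynamics", arXiv:1906.00988 (2019), is a conjecture to prove or disprove: *the critical frog model is explosive with $m=1$ on $\mathbb Z^d$ and $\vec{\mathbb Z}^d$ for $d\ge 2$.* It is true, and we prove the following.

**Theorem 1.** For $G=\mathbb Z^d$ or $\vec{\mathbb Z}^d$, $d\ge 2$, and every $m\ge 1$ (in particular $m=1$), $\mathrm{CFM}(G,m)$ is explosive.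

**Theorem 2.** Let $d\ge2$, $m\ge1$, $p\in[0,1]$.

1. $\mathrm{FM}(G,m,p)$ is explosive if and only if $p\ge p_c$. If $p<p_c$, then $\chi(p)<\infty$ and $\mathbb E|\xi_t|\le\chi(p)e^{m\chi(p)t}<\infty$ for all $t$.
2. For $p\in[p_c,1)$ let $\rho(t)=1-\exp\big(-\tfrac{1-e^{-t}}{\Delta p_c}\big)$. Then for all $t>0$, $P(|\xi_t|=\infty)\ge\frac{1-e^{-t/2}}{\Delta}\rho(t/2)>0$. If the cluster of $\mathbf 0$ is woken at time $0$, then $P(|\xi_t|=\infty)\ge\rho(t)$.
3. Part 1 holds for every infinite, connected, locally finite vertex-transitive undirected graph.

## 3. A boundary sum that stays at least one at $p_c$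

**Definition ($\varphi_p(S)$).** For a finite set $S\ni\mathbf 0$,
$$\varphi_p(S)=p\sum_{(x,y):\,x\in S,\ y\notin S}\mathbb P_p(\mathbf 0\to x\text{ in }S).$$

This is the expected number of open edges leaving $S$ from the part of $S$ that $\mathbf 0$ reaches inside $S$.

*Example.* $\varphi_p(\{\mathbf 0\})=p\Delta$. On $\vec{\mathbb Z}^2$ with $S=\{\mathbf 0,e_1\}$, one edge leaves $S$ from $\mathbf 0$ and two leave from $e_1$, so $\varphi_p(S)=p(1+2p)$.

**Lemma 1 (Duminil-Copin–Tassion).** $\varphi_{p_c}(S)\ge1$ for every finite $S\ni\mathbf 0$.

**Step 1: $\theta(p)\le\varphi_p(S)\,\theta(p)$ for every $p$.** The purpose is to cut an infinite path where it leaves $S$ for good. Let $\mathcal C=\{z\in S:\mathbf 0\to z\text{ in }S\}$, a finite set containing $\mathbf 0$. If $\mathbf 0\to\infty$, König's lemma gives an infinite self-avoiding open path from $\mathbf 0$. Let $x$ be its last vertex in $\mathcal C$ and $y$ the next vertex. The edge $(x,y)$ is open and $y\notin\mathcal C$, so $y\notin S$: otherwise $y$ would be reached inside $S$ through $x$. From $y$ on, the path avoids $\mathcal C$. Now fix a set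 $C$ and $x\in C$, $y\notin S$. The following three events depend on pairwise disjoint sets of edges:

- $\{\mathcal C=C\}$ depends on edges inside $S$ with tail in $C$ (undirected: with an endpoint in $C$);
- $\{(x,y)\text{ open}\}$ depends on one edge, which is not inside $S$ and has the endpoint $x\in C$;
- $\{y\to\infty\text{ by a path avoiding }C\}$ depends on edges with no endpoint in $C$.

So they are independent. The third has probability at most $\mathbb P_p(y\to\infty)=\theta(p)$, by translation invariance. A union bound gives
$$\theta(p)\le\sum_C\mathbb P_p(\mathcal C=C)\sum_{(x,y):\,x\in C,\ y\notin S}p\,\theta(p)=p\,\theta(p)\sum_{(x,y):\,x\in S,\ y\notin S}\mathbb P_p(x\in\mathcal C)=\varphi_p(S)\theta(p).$$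

**Step 2: conclusion.** By Step 1, $\varphi_p(S)<1$ implies $\theta(p)=0$. For fixed $S$, the function $p\mapsto\varphi_p(S)$ is a polynomial. If $\varphi_{p_c}(S)<1$, then by continuity $\varphi_p(S)<1$ for some $p\in(p_c,1)$, so $\theta(p)=0$ for some $p>p_c$. This contradicts the definition of $p_c$. $\square$

Since $\mathbb P_p(\mathbf 0\to x\text{ in }S)$ is nondecreasing in $p$, we get for all $p\ge p_c$ and all finite $S\ni\mathbf 0$
$$\sum_{(x,y):\,x\in S,\ y\notin S}\mathbb P_p(\mathbf 0\to x\text{ in }S)\ \ge\ \frac{\varphi_{p_c}(S)}{p_c}\ \ge\ \frac1{p_c}.\tag{1}$$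

One consequence is that $\chi(p_c)=\infty$. Indeed, take $S=\Lambda_n$. An edge leaving $\Lambda_n$ has its tail at $\ell^\infty$-distance exactly $n$ from $\mathbf 0$, so
$$1\le\varphi_{p_c}(\Lambda_n)\le p_c\Delta\sum_{|x|_\infty=n}\mathbb P_{p_c}(\mathbf 0\to x).$$
Summing over $n$ gives $\chi(p_c)=\infty$.

## 4. Infinite mean does not force explosion

The most direct plan for $p\ge p_c$ is to wait until a frog steps on an infinite cluster. This needs $\theta(p)>0$. At $p_c$ it can be unavailable: on $\mathbb Z^2$ the Harris–Kesten theorem says $p_c=1/2$ and $\theta(1/2)=0$. Then every waking event wakes only finitely many frogs, and an explosion must come from infinitely many wakings in bounded time.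

The next plan is to compute means. At $p_c$ a newly visited vertex has a cluster of infinite expected size, by $\chi(p_c)=\infty$. A root frog jumps before time $t$ with positive probability, so $\mathbb E|\xi_t|=\infty$ for every $t>0$. But this does not imply $P(|\xi_t|=\infty)>0$, and in general such an implication is false, as the following process shows.

*Example (infinite mean, no explosion).* Start with one individual. Each individual lives an $\mathrm{Exp}(1)$ time and is then replaced by $k$ individuals with probability $\frac1{k(k-1)}$, $k\ge2$, everything independent. The mean $\sum_{k\ge2}\frac1{k-1}$ is infinite. Using $-\log(1-s)=\sum_{k\ge1} s^k/k$, the generating function is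
$$f(s)=\sum_{k\ge2}\frac{s^k}{k(k-1)}=s+(1-s)\log(1-s).$$
Let $N_t\ge1$ be the population size, and for $s\in[0,1)$ let $F_t(s)=\mathbb E[s^{N_t};N_t<\infty]$, so $F_t(s)\le s$. Conditioning on the first death gives $F_t(s)=se^{-t}+\int_0^te^{-u}f(F_{t-u}(s))\,du$, that is, $\partial_tF=f(F)-F=(1-F)\log(1-F)$ with $F_0=s$. The right side is Lipschitz in $F$ on $[0,s]$, so the solution is unique. One checks that it is $F_t(s)=1-(1-s)^{e^{-t}}$: with $L=-\log(1-F)$ the equation reads $\partial_tL=-L$. Letting $s\uparrow1$ gives $P(N_t<\infty)=1$ for every $t$.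

So we need more than $\chi(p_c)=\infty$. Inequality (1) does contain more: it holds for *every* finite $S\ni\mathbf 0$. One would like to apply it to a set $S$ that changes with time. There is one restriction. In (1) the percolation inside $S$ has its original law, so a random $S$ may be inserted only if it was found without looking at the edges inside it. The set awake at time $s$, as seen from the root, fails this completely, because it is found precisely by looking at the edges inside it.

The way out is to reverse the viewpoint. Fix a large box and ask, for each $s$, which vertices *cannot* get a signal out of the box within time $s$. This set is found by exploring inwards from the outside of the box, its inside remains fresh, and it shrinks as $s$ grows. By (1), as long as it contains $\mathbf 0$, it loses $\mathbf 0$ at a rate bounded below uniformly in the size of the box. This is the Duminil-Copin–Tassion argument with time in the role of $p$.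

## 5. Open edges and first jumps as edge weights

Keep only one frog per vertex, and only its first jump. A signal that wakes $u$ then passes instantly along open edges and, after the waiting time of the frog, to the vertex of its first jump. This suggests the following model, for a fixed $p\in[p_c,1)$.

**Definition (environment, weights, costs).** The environment $\omega$ consists of the percolation with parameter $p$ and, independently of it, i.i.d. marks $(X_u,D_u)$, $u\in\mathbb Z^d$. Here $X_u\sim\mathrm{Exp}(1)$, and $D_u$ is a uniform out-neighbor of $u$, independent of $X_u$. The weight of the edge $(u,v)$ is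
$$w(u,v)=\begin{cases}0&(u,v)\text{ open},\\ X_u&(u,v)\text{ closed and }D_u=v,\\ \infty&\text{otherwise.}\end{cases}$$
The cost of a path is the sum of its weights, and $T_n(x)\in[0,\infty]$ is the minimal cost of a path from $x$ to its first vertex outside $x+\Lambda_n$.

Removing loops does not increase the cost, so the minimum is over finitely many self-avoiding paths. A path that leaves $x+\Lambda_{n+1}$ has left $x+\Lambda_n$ before, so $T_n(x)$ is nondecreasing in $n$. The weight of an edge depends only on its state and on the mark of its tail.

*Example, $n=0$.* To leave $\Lambda_0=\{\mathbf 0\}$ takes one step. It costs $0$ if some edge $(\mathbf 0,v)$ is open and $X_{\mathbf 0}$ otherwise. Hence $P(T_0(\mathbf 0)>t)=(1-p)^\Delta e^{-t}$.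

*Example, $n=1$ on $\vec{\mathbb Z}^2$.* From $\mathbf 0$ one can visit inside $\Lambda_1$ only $\mathbf 0,e_1,e_2,e_1+e_2$. Of the edges out of these four vertices let only $(e_1,2e_1)$ be open, and let
$$X_{\mathbf 0}=1,\ D_{\mathbf 0}=e_2;\qquad X_{e_2}=2,\ D_{e_2}=2e_2;\qquad X_{e_1+e_2}=\tfrac12,\ D_{e_1+e_2}=2e_1+e_2 .$$
The minimal costs to leave $\Lambda_1$ are $0$ from $e_1$, $\frac12$ from $e_1+e_2$, $2$ from $e_2$, and $1+2=3$ from $\mathbf 0$: the step from $\mathbf 0$ to $e_1$ has weight $\infty$, and so has the step from $e_2$ to $e_1+e_2$. So among these four vertices, those with exit cost $>s$ are $\{\mathbf 0,e_2,e_1+e_2\}$ for $0\le s<\frac12$, then $\{\mathbf 0,e_2\}$ for $\frac12\le s<2$, then $\{\mathbf 0\}$ for $2\le s<3$, and none for $s\ge 3$. This is the shrinking set of Section 4.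

## 6. The unexplored set loses the root at a bounded-below rate

**Lemma 2.** Let $p\in[p_c,1)$. For all $n$ and all $t\ge0$,
$$P(T_n(\mathbf 0)\le t)\ \ge\ \rho(t)=1-\exp\Big(-\frac{1-e^{-t}}{\Delta p_c}\Big).$$

The bound does not depend on $n$. In outline, $f(s)=P(T_n(\mathbf 0)>s)$ will satisfy a discrete form of $f'\le-\frac{e^{-s}}{\Delta p_c}f$.

Write $\Lambda=\Lambda_n$. For $x\in\Lambda$ let $\tilde T(x)$ be the minimal cost of a path from $x$ to its first vertex outside $\Lambda$, and put $\tilde T=0$ on $\Lambda^c$. So $\tilde T(\mathbf 0)=T_n(\mathbf 0)$. Let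
$$\mathcal S_s=\{x\in\Lambda:\tilde T(x)>s\}.$$

**Step 1: describe $\{\mathcal S_s=S\}$ so that the inside of $S$ is hardly used.** Fix $s\ge0$ and $S\subset\Lambda$ with $\mathbf 0\in S$. For $v\in\Lambda\setminus S$ let $T^S(v)\in[0,\infty]$ be the minimal cost of a path from $v$ to its first vertex outside $\Lambda$ that stays in $S^c$ ($\infty$ if there is none), and put $T^S=0$ on $\Lambda^c$. Let $\mathcal G_S$ be the $\sigma$-field generated by the states of all edges that do not have both endpoints in $S$ and by the marks of all $u\notin S$. A path in $S^c$ uses only edges with both endpoints in $S^c$ and marks of vertices of $S^c$, so $T^S$ is $\mathcal G_S$-measurable. Define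
$$H_S=\{T^S(v)\le s\ \ \forall v\in\Lambda\setminus S\}\cap\{\text{every edge }(u,v)\text{ with }u\in S,\ v\notin S\text{ is closed}\}\in\mathcal G_S,$$
and for $u\in S$
$$A_u=\{\text{not }[\,D_u\notin S\text{ and }X_u+T^S(D_u)\le s\,]\}.$$
The claim is
$$\{\mathcal S_s=S\}=H_S\cap\bigcap_{u\in S}A_u.\tag{2}$$

*The inclusion $\subset$.* Let $\mathcal S_s=S$. Take $v\in\Lambda\setminus S$, so $\tilde T(v)\le s$, and an optimal path from $v$. From each vertex of this path the remaining part costs at most $s$, so $\tilde T\le s$ there and the vertex is not in $S$. Hence the path stays in $S^c$ and $T^S(v)=\tilde T(v)\le s$. Next, if some edge $(u,v)$ with $u\in S$, $v\notin S$ were open, then $\tilde T(u)\le\tilde T(v)\le s$, contradicting $u\in S$. So $H_S$ holds. Finally, suppose $A_u$ failed for some $u\in S$. The edge $(u,D_u)$ leaves $S$, so it is closed and has weight $X_u$. Hence $\tilde T(u)\le X_u+T^S(D_u)\le s$, again a contradiction.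

*The inclusion $\supset$.* Assume the right side of (2). On $\Lambda\setminus S$ we have $\tilde T\le T^S\le s$, so no vertex of $\Lambda\setminus S$ is in $\mathcal S_s$. Let $u\in S$ and take any path from $u$ up to its first vertex outside $\Lambda$. Let $u'$ be its last vertex in $S$ and $v'\notin S$ the next one. The edge $(u',v')$ is closed by $H_S$. If $D_{u'}\ne v'$, its weight is $\infty$. If $D_{u'}=v'$, its weight is $X_{u'}$, and the rest of the path stays in $S^c$. So the cost is at least $X_{u'}+T^S(v')$, which is $>s$ by $A_{u'}$. Every path thus costs more than $s$, and $\tilde T(u)$ is a minimum over finitely many paths, so $\tilde T(u)>s$ and $u\in\mathcal S_s$. This proves (2).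

**Step 2: the conditional law inside $S$.** The purpose is to see that the percolation in $S$ is fresh. The states of the edges inside $S$ and the marks of $u\in S$ are independent of $\mathcal G_S$. Given $\mathcal G_S$, the event $A_u$ depends only on the mark of $u$. It contains $\{X_u>s\}$, so $P(A_u\mid\mathcal G_S)\ge e^{-s}>0$. By (2), conditionally on $\mathcal G_S$ and $\{\mathcal S_s=S\}$:

- the edges with both endpoints in $S$ are i.i.d., open with probability $p$;
- independently of these edges, the marks $(X_u,D_u)$, $u\in S$, are independent, and $(X_u,D_u)$ has its original law conditioned on $A_u$.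

**Step 3: a sufficient event for the root to get out during $(s,s+h]$.** Let $h>0$, let $\mathcal C=\{u:\mathbf 0\to u\text{ in }S\}$, and for $u\in S$ put
$$B_u=\{D_u\notin S,\ \ s<X_u+T^S(D_u)\le s+h\}\subset A_u.$$
If $\mathcal S_s=S$ and $B_u$ occurs for some $u\in\mathcal C$, then $T_n(\mathbf 0)\le s+h$. To see this, follow an open path from $\mathbf 0$ to $u$ inside $S$ at cost $0$, then the edge $(u,D_u)$, which is closed by $H_S$ and costs $X_u$, then an optimal path for $T^S(D_u)$.

**Step 4: the probability of $B_u$.** Let $k_u$ be the number of out-neighbors of $u$ outside $S$. On $H_S$ we have $0\le T^S(v)\le s$ for all out-neighbors $v\notin S$ of $u$, so the exponential law gives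
$$P(s-T^S(v)<X_u\le s+h-T^S(v)\mid\mathcal G_S)=e^{-(s-T^S(v))}(1-e^{-h}).$$
Because $B_u\subset A_u$, on $H_S$
$$P(B_u\mid\mathcal G_S,A_u)\ \ge\ P(B_u\mid\mathcal G_S)=\sum_{v\notin S,\ (u,v)\text{ edge}}\frac1\Delta e^{-(s-T^S(v))}(1-e^{-h})\ \ge\ \frac{k_u}{\Delta}e^{-s}(1-e^{-h}).$$

**Step 5: insert the bound (1).** Put $K(\mathcal C)=\sum_{u\in\mathcal C}k_u\le\Delta|\Lambda|$. By Step 2, $\mathcal C$ and the marks are conditionally independent, the marks of different $u$ are independent, and $\mathcal C$ has its law under $\mathbb P_p$. By Steps 3 and 4, with $1-q\le e^{-q}$,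
$$P\big(T_n(\mathbf 0)>s+h\,\big|\,\mathcal G_S,\mathcal S_s=S\big)\le\mathbb E\Big[\prod_{u\in\mathcal C}\Big(1-\frac{k_u}{\Delta}e^{-s}(1-e^{-h})\Big)\Big]\le\mathbb E\Big[e^{-e^{-s}(1-e^{-h})K(\mathcal C)/\Delta}\Big].$$
The exponent has absolute value $x=e^{-s}(1-e^{-h})K(\mathcal C)/\Delta\le h|\Lambda|$. Using $e^{-x}\le1-x+x^2/2$ for $x\ge 0$, the right side is at most
$$1-\frac{e^{-s}(1-e^{-h})}{\Delta}\,\mathbb E K(\mathcal C)+\frac{h^2|\Lambda|^2}2 .$$
Now (1) says exactly that
$$\mathbb EK(\mathcal C)=\sum_{(u,v):\,u\in S,\ v\notin S}\mathbb P_p(\mathbf 0\to u\text{ in }S)\ge\frac1{p_c},$$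
whatever $S$ is. With $e^{-s}(1-e^{-h})=e^{-s}-e^{-(s+h)}$ and $1+z\le e^z$,
$$P\big(T_n(\mathbf 0)>s+h\,\big|\,\mathcal G_S,\mathcal S_s=S\big)\le\exp\Big(-\frac{e^{-s}-e^{-(s+h)}}{\Delta p_c}+\frac{h^2|\Lambda|^2}2\Big).$$

**Step 6: sum over $S$ and iterate.** The event $\{T_n(\mathbf 0)>s\}=\{\mathbf 0\in\mathcal S_s\}$ is the disjoint union of the events $\{\mathcal S_s=S\}$, $S\ni\mathbf 0$, and it contains $\{T_n(\mathbf 0)>s+h\}$. Summing over $S$, for $f(s)=P(T_n(\mathbf 0)>s)$,
$$f(s+h)\le f(s)\exp\Big(-\frac{e^{-s}-e^{-(s+h)}}{\Delta p_c}+\frac{h^2|\Lambda|^2}2\Big).$$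
Take $h=t/N$ and $s=0,h,\dots,(N-1)h$, starting from $f(0)\le1$. The first terms telescope to $-\frac{1-e^{-t}}{\Delta p_c}$, and the errors add up to $N\cdot\frac{t^2|\Lambda|^2}{2N^2}=\frac{t^2|\Lambda|^2}{2N}$. Letting $N\to\infty$ with $n$ fixed gives $f(t)\le\exp\big(-\frac{1-e^{-t}}{\Delta p_c}\big)$. $\square$

**Definition (good vertices).** For $t>0$ let $E_t=\{x:T_n(x)\le t\text{ for all }n\}$.

*Example.* If an infinite open self-avoiding path starts at $x$, then $T_n(x)=0$ for all $n$, so $x\in E_t$ for every $t>0$. But $x\in E_t$ does not require an infinite cluster.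

For fixed $x$ the events $\{T_n(x)\le t\}$ decrease in $n$ to $\{x\in E_t\}$. By Lemma 2 and translation invariance,
$$P(x\in E_t)=:\bar\rho\ \ge\ \rho(t)>0\qquad\text{for all }x.\tag{3}$$

## 7. A random walk meets a good vertex

The bound $\rho(t)$ stays below $1-e^{-1/(\Delta p_c)}<1$ for all $t$, so (3) alone gives positive probability, not almost sure explosion. We let the walk of a root frog look for a good vertex. Let $Y=(Y_k)_{k\ge0}$ be a discrete-time simple random walk on $G$ from $\mathbf 0$, independent of $\omega$.

**Lemma 3.** For every $t>0$, almost surely there is $k\ge1$ with $Y_k\in E_t\setminus\{\mathbf 0\}$.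

The proof is a second-moment argument: membership in $E_t$ decorrelates at large distance, and the walk spreads out. Let $c(z)=\mathrm{Cov}(1\{\mathbf 0\in E_t\},1\{z\in E_t\})$. By translation invariance, $\mathrm{Cov}(1\{x\in E_t\},1\{y\in E_t\})=c(y-x)$ and $c(-z)=c(z)$.

**Step 1: $c(z)\to0$ as $|z|\to\infty$.** Given $\varepsilon>0$, choose $n$ with $P(T_n(\mathbf 0)\le t)-P(\mathbf 0\in E_t)\le\varepsilon$. The event $\{T_n(x)\le t\}\supset\{x\in E_t\}$ depends only on edges with both endpoints in $x+\Lambda_{n+1}$ and on marks in $x+\Lambda_n$. For $|z|_\infty>2n+2$ the boxes $\Lambda_{n+1}$ and $z+\Lambda_{n+1}$ are disjoint, so $\{T_n(\mathbf 0)\le t\}$ and $\{T_n(z)\le t\}$ are independent and have covariance $0$. Replacing the two events in $c(z)$ by these changes the probability of the intersection by at most $2\varepsilon$ and the product of the probabilities by at most $2\varepsilon$. So $|c(z)|\le4\varepsilon$.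

**Step 2: $P(|Y_k|\le R)\to0$ as $k\to\infty$, for each $R$.** On $\vec{\mathbb Z}^d$ we have $|Y_k|_1=k$. On $\mathbb Z^d$ the step has characteristic function $\frac1d\sum_i\cos\vartheta_i$. By Fourier inversion, for each $z$,
$$P(Y_k=z)\le(2\pi)^{-d}\int_{[-\pi,\pi]^d}\Big|\frac1d\sum_{i=1}^d\cos\vartheta_i\Big|^k d\vartheta\ \longrightarrow\ 0$$
by dominated convergence. Indeed the base equals $1$ only if all $\cos\vartheta_i$ equal $1$ or all equal $-1$, a null set. Now sum over the finitely many $z$ with $|z|\le R$.

**Step 3: the fraction of time in $E_t$ converges to $\bar\rho$.** Steps 1 and 2 and $|c|\le1$ give $b_k:=\mathbb E|c(Y_k)|\to0$. Let $Z_N=\frac1N\sum_{k=1}^N1\{Y_k\in E_t\}$. Since $Y$ is independent of $\omega$, $\mathbb E[Z_N\mid Y]=\bar\rho$ is constant. For $k\ge j$ the increment $Y_k-Y_j$ has the law of $Y_{k-j}$, and $c$ is even, so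
$$\mathrm{Var}(Z_N)=\mathbb E\,\mathrm{Var}(Z_N\mid Y)=\frac1{N^2}\sum_{j,k=1}^N\mathbb E\,c(Y_k-Y_j)\le\frac1{N^2}\sum_{j,k=1}^Nb_{|k-j|}\le\frac2N\sum_{i=0}^{N-1}b_i\to0.$$
So $Z_N\to\bar\rho$ in probability.

**Step 4: discard the root.** By Step 2, $\mathbb E\frac1N\sum_{k\le N}1\{Y_k=\mathbf 0\}\to0$. Hence $\frac1N\sum_{k=1}^N1\{Y_k\in E_t,\ Y_k\ne\mathbf 0\}\to\bar\rho>0$ in probability. The probability that this average is $0$, that is, that $Y_k\notin E_t\setminus\{\mathbf 0\}$ for all $1\le k\le N$, tends to $0$. $\square$

## 8. Paths that avoid the root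

There is one conflict. We want $Y$ to be the walk of the root frog, which begins with that frog's first jump, and $Y$ must be independent of $\omega$. So the mark at $\mathbf 0$ cannot be that first jump. Moreover, under the literal rule the cluster of $\mathbf 0$ is not woken at time $0$, so an open edge out of $\mathbf 0$ need not transmit anything. Therefore only paths that avoid $\mathbf 0$ should count.

**Definition ($E'_t$).** Let $E'_t$ be the set of $x\ne\mathbf 0$ such that for every $n$ there is a path from $x$ to some vertex outside $x+\Lambda_n$ that avoids $\mathbf 0$ and has cost $\le t$.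

*Example.* On $\mathbb Z^2$, let $(e_1,\mathbf 0)$ and all edges $(-ie_1,-(i+1)e_1)$, $i\ge0$, be open, let all other edges out of $e_1$ be closed, and let $X_{e_1}>t$. Then $e_1\in E_t$ with all costs $0$. But the first step of any path from $e_1$ that avoids $\mathbf 0$ costs at least $X_{e_1}>t$, so $e_1\notin E'_t$.

**Lemma 4.** For every $t>0$, almost surely there is $k\ge1$ with $Y_k\in E'_t$.

**Step 1: an event on which the two sets agree.** Let $F=\{\text{all edges }(\mathbf 0,v)\text{ are closed, and }X_{\mathbf 0}>t\}$, so $P(F)=(1-p)^\Delta e^{-t}>0$. We show that $E'_t=E_t\setminus\{\mathbf 0\}$ on $F$. The inclusion $E'_t\subset E_t\setminus\{\mathbf 0\}$ always holds: truncate the paths at their first exit from $x+\Lambda_n$. Conversely, let $F$ hold, let $x\in E_t\setminus\{\mathbf 0\}$, and let $n$ be so large that $\mathbf 0\in x+\Lambda_n$. Take a path of cost $\le t$ from $x$ to its first vertex outside $x+\Lambda_n$. If it contained $\mathbf 0$, then $\mathbf 0$ would not be its last vertex, and the step leaving $\mathbf 0$ would use a closed edge and cost at least $X_{\mathbf 0}>t$. So the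 path avoids $\mathbf 0$. Its endpoint is also outside all smaller boxes around $x$, so it serves all smaller $n$ as well, and $x\in E'_t$.

**Step 2: remove the event by independence.** The set $E'_t$ depends only on edges not incident to $\mathbf 0$ and on marks of $u\ne\mathbf 0$, and $Y$ is independent of $\omega$. So $\{Y\text{ hits }E'_t\}$ (at some time $k\ge1$) is independent of $F$. By Step 1 and Lemma 3,
$$P(Y\text{ hits }E'_t)\,P(F)=P\big(\{Y\text{ hits }E_t\setminus\{\mathbf 0\}\}\cap F\big)=P(F).$$
Divide by $P(F)>0$. $\square$

## 9. From path costs to waking times: proof of Theorem 1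

We prove explosion of $\mathrm{FM}(G,m,p)$ for all $p\in[p_c,1)$ and $m\ge1$. Theorem 1 is the case $p=p_c$, which is allowed since $p_c<1$.

**Step 1: read the environment off the frogs.** Select one frog at each vertex. For $u\ne\mathbf 0$ let $X_u$ be the time from the waking of the selected frog of $u$ to its first jump, and $D_u$ the vertex to which it then jumps. These come from the pre-assigned trajectories, so they are defined whether or not the frog ever wakes. Let $(X_{\mathbf 0},D_{\mathbf 0})$ be an auxiliary independent mark. Then $\omega$ has the law of Section 5. The trajectory of the selected root frog is independent of $\omega$; let $Y$ be its jump chain.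

**Step 2: the weights bound waking times.** Let $a(v)$ be the activation time of $v$. Before explosion:

- **(A)** If $u,v\ne\mathbf 0$ and $(u,v)$ is open, then $a(v)\le a(u)$. Indeed $u$ was activated because it lies in the cluster of some visited $v_0$. That cluster contains the cluster of $u$, hence $v$, and all of it is awake from that moment on.
- **(B)** If $u,v\ne\mathbf 0$ and $D_u=v$, then $a(v)\le a(u)+X_u$. Indeed the selected frog of $u$ visits $v$ at time $a(u)+X_u$.

On a path of finite cost every edge falls under (A) with weight $0$ or under (B) with weight $X_u$. So if a path from $x\ne\mathbf 0$ to $y$ avoids $\mathbf 0$ and has cost $\le t$, then $a(y)\le a(x)+t$, as long as explosion has not occurred by then.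

**Step 3: explosion.** Take $t=1$. By Lemma 4 the selected root frog, which is active from time $0$, a.s. visits some $x\in E'_1$. Let $\tau<\infty$ be the first time it does so, and put $T=\tau+2$. Suppose $|\xi_s|<\infty$ for all $s<T$. Then $\zeta\ge T$, the process is well defined, and (A), (B) hold on $[0,T)$. Also $a(x)\le\tau$, since the root frog stands on $x$ at time $\tau$. By the definition of $E'_1$ and Step 2, for every $n$ some vertex outside $x+\Lambda_n$ is activated by time $\tau+1<T$. Hence $|\xi_{\tau+1}|=\infty$, a contradiction. So $|\xi_s|=\infty$ for some $s<T$, and $|\xi_T|=\infty$ by monotonicity. Since $T<\infty$ a.s., the model is explosive. This proves Theorem 1. $\blacksquare$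

Nothing was assumed about whether $\theta(p_c)=0$. If the cluster of $\mathbf 0$ is woken at time $0$, the proof is unchanged: in (A) the vertex $v_0$ may then be $\mathbf 0$. Together with the example $p=1$ in Section 2, we have explosion for all $p\ge p_c$.

## 10. No explosion below $p_c$

Now let $p<p_c$. We complete part 1 of Theorem 2. If $p=0$, then $\chi(0)=1$ and Steps 1 and 2 are not needed, so assume $p>0$ there.

**Step 1: there is a finite $S\ni\mathbf 0$ with $\varphi_p(S)<1$.** Suppose not. Since $\varphi_q(S)$ is nondecreasing in $q$, we have $\varphi_q(S)\ge1$ for all $q\ge p$ and all finite $S\ni\mathbf 0$. Let $\theta_n(q)=\mathbb P_q(\mathbf 0\to\Lambda_n^c)$ and $\mathcal S=\{z\in\Lambda_n:z\not\to\Lambda_n^c\}$. All vertices on an open path from $v$ to its first vertex outside $\Lambda_n$ are themselves joined to $\Lambda_n^c$. So $\{\mathcal S=S\}$ says that every $v\in\Lambda_n\setminus S$ is joined to $\Lambda_n^c$ by an open path in $S^c$, and that all edges $(x,y)$ with $x\in S$, $y\notin S$ are closed. Hence it depends only on edges that do not have both endpoints in $S$.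

On $\{\mathcal S=S\}$ with $\mathbf 0\in S$, let $\mathbf 0\to x$ in $S$ and let $(x,y)$ be an edge with $y\notin S$. This edge is closed, and $\mathbf 0\not\to\Lambda_n^c$. Opening it would create an open connection $\mathbf 0\to x\to y\to\Lambda_n^c$. So $(x,y)$ is pivotal for $\{\mathbf 0\to\Lambda_n^c\}$. Recall Russo's formula, $\theta_n'(q)=\sum_e\mathbb P_q(e\text{ pivotal})$, and that pivotality of $e$ is independent of the state of $e$. For $q\in[p,1)$, using the independence of $\{\mathcal S=S\}$ and $\{\mathbf 0\to x\text{ in }S\}$,
$$\theta_n'(q)=\frac1{1-q}\sum_e\mathbb P_q(e\text{ pivotal and closed})\ge\frac1{1-q}\sum_{S\ni\mathbf 0}\mathbb P_q(\mathcal S=S)\frac{\varphi_q(S)}q\ge\frac{1-\theta_n(q)}{q(1-q)}\ge1-\theta_n(q),$$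
because $\sum_{S\ni\mathbf 0}\mathbb P_q(\mathcal S=S)=1-\theta_n(q)$. For $q<1$ we have $1-\theta_n(q)>0$, so $\big(\log(1-\theta_n)\big)'\le-1$ on $[p,1)$. Integrating from $p$ to $q$ gives $1-\theta_n(q)\le e^{-(q-p)}$ for all $n$. As $n\to\infty$, $\theta_n(q)\downarrow\theta(q)$, so $\theta(q)\ge1-e^{-(q-p)}>0$ for all $q\in(p,p_c)$. This contradicts the definition of $p_c$.

**Step 2: $\chi(p)<\infty$.** We turn the set $S$ of Step 1 into a self-bounding inequality. Let $a_N=\sup_{|W|\le N}\sum_{z\in W}\mathbb P_p(\mathbf 0\to z)$, so $a_N\le N<\infty$. Let $\mathcal C=\{z\in S:\mathbf 0\to z\text{ in }S\}$ as in Lemma 1. If $\mathbf 0\to z\notin\mathcal C$, take a self-avoiding open path from $\mathbf 0$ to $z$, let $x$ be its last vertex in $\mathcal C$ and $y$ the next vertex. As in Lemma 1, $(x,y)$ is open, $y\notin S$, and $y\to z$ by a path avoiding $\mathcal C$. Given $\mathcal C=C$, these are again events on disjoint sets of edges, and $\mathbb P_p(y\to z\text{ avoiding }C)\le\mathbb P_p(y\to z)$. The vertices $z\in\mathcal C$ contribute at most $|S|$. So for $|W|\le N$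
$$\sum_{z\in W}\mathbb P_p(\mathbf 0\to z)\le|S|+p\sum_{(x,y):\,x\in S,\ y\notin S}\mathbb P_p(\mathbf 0\to x\text{ in }S)\sum_{z\in W}\mathbb P_p(y\to z)\le|S|+\varphi_p(S)\,a_N,$$
where the inner sum is at most $a_N$ by translating $y$ to $\mathbf 0$. Taking the supremum over $W$, $a_N\le|S|/(1-\varphi_p(S))$ for all $N$, and $N\to\infty$ gives $\chi(p)\le|S|/(1-\varphi_p(S))<\infty$.

**Step 3: each waking adds at most $\chi$ vertices on average.** Write $\chi=\chi(p)$; clusters are a.s. finite. Reveal clusters only when they are woken. Number the wakings $k=1,2,\dots$. Let $\tau_k$ be the time of the $k$-th, $v_k$ the vertex whose visit causes it, $\eta_k$ the number of newly activated vertices, and $\mathcal E_k$ the union of the clusters revealed up to and including it. Under the literal rule $\mathcal E_0=\emptyset$; in the variant $\mathcal E_0$ is the cluster of $\mathbf 0$. After $k$ wakings the activated set is $\mathcal E_k\cup\{\mathbf 0\}$.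

Given all trajectories, the event $\{\mathcal E_{k-1}=E,\ v_k=v,\ \tau_k\le t\wedge\sigma_N\}$ is decided by running the process and examining only edges with tail in $E$ (undirected: with an endpoint in $E$). In particular, $\tau_k\le\sigma_N$ just means $|E\cup\{\mathbf 0\}|<N$. On this event $v\notin E$, and every newly activated vertex is reached from $v$ by an open path avoiding $E$:

- in the undirected case, $E$ is a union of full clusters not containing $v$, so the cluster of $v$ is disjoint from $E$;
- in the oriented case, $E$ is a union of forward clusters and so is closed under $\to$; an open path that enters $E$ stays in $E$, so a path to a vertex outside $E$ never enters it.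

Such paths use only unexamined edges, and the percolation is independent of the trajectories. The expected number of vertices joined to $v$ by open paths avoiding $E$ is at most $\chi$. Hence
$$\mathbb E\big[\eta_k;\ \mathcal E_{k-1}=E,\ v_k=v,\ \tau_k\le t\wedge\sigma_N\big]\le\chi\,P\big(\mathcal E_{k-1}=E,\ v_k=v,\ \tau_k\le t\wedge\sigma_N\big).$$
Sum over $E$, $v$ and $k$. Since $\mathbb E|\xi_0|\le\chi$ under either rule,
$$g(t):=\mathbb E|\xi_{t\wedge\sigma_N}|\le\chi+\chi\,\mathbb E\big[\#\{k:\tau_k\le t\wedge\sigma_N\}\big].$$

**Step 4: Gronwall.** Each waking is caused by a jump of an active frog. There are at most $m|\xi_s|$ active frogs, each jumping at rate $1$. Given the percolation, the configuration is a Markov jump process whose total jump rate before $\sigma_N$ is at most $mN$. So the expected number of jumps up to $t\wedge\sigma_N$ is the expected integral of the total rate. Therefore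
$$g(t)\le\chi+m\chi\,\mathbb E\int_0^{t\wedge\sigma_N}|\xi_s|\,ds\le\chi+m\chi\int_0^tg(s)\,ds .$$
Moreover $|\xi_s|<N$ for $s<\sigma_N$, so $g(t)\le\chi+m\chi Nt<\infty$. Gronwall's lemma gives $g(t)\le\chi e^{m\chi t}$, uniformly in $N$. By Markov's inequality $P(\sigma_N\le t)\le\chi e^{m\chi t}/N\to0$, so a.s. $\zeta>t$ and $|\xi_t|<\infty$. As $N\to\infty$, $|\xi_{t\wedge\sigma_N}|\uparrow|\xi_t|$, and monotone convergence gives $\mathbb E|\xi_t|\le\chi e^{m\chi t}$. Applying this to $t=1,2,\dots$ and using that $\xi$ is nondecreasing, a.s. $|\xi_t|<\infty$ for all $t$. So no a.s. finite $T$ with $|\xi_T|=\infty$ exists. This proves part 1 of Theorem 2. $\blacksquare$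

## 11. Explosion by time $t$ with explicit probability

We prove part 2 of Theorem 2. Let $p\in[p_c,1)$ and $t>0$.

**Step 1: the cluster of $\mathbf 0$ is woken at time $0$.** Here the root need not be removed. Let $(X_{\mathbf 0},D_{\mathbf 0})$ be the actual first jump of the selected root frog; the other marks are as in Section 9. Before explosion, (A) and (B) now hold for all $u,v$. For $v=\mathbf 0$ they are trivial because $a(\mathbf 0)=0$. For $u=\mathbf 0$, (A) holds because the cluster of $\mathbf 0$ is awake from time $0$, and (B) holds by the choice of the mark. So on $\{\mathbf 0\in E_t\}$ either explosion occurs by time $t$ or infinitely many vertices are activated by time $t$. In both cases $|\xi_t|=\infty$. By (3), $P(|\xi_t|=\infty)\ge\rho(t)$.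

**Step 2: under the literal rule, some out-neighbor of the root is in $E'_{t/2}$ with probability bounded below.** Use the setting of Section 9, with the auxiliary mark at $\mathbf 0$. On $\{\mathbf 0\in E_{t/2}\}$ take, for each $n$, a path of cost $\le t/2$ from $\mathbf 0$ to the outside of $\Lambda_n$, and keep the part after its last visit to $\mathbf 0$. This part starts at an out-neighbor of $\mathbf 0$, avoids $\mathbf 0$, and has cost $\le t/2$. By the pigeonhole principle some out-neighbor $v$ starts such parts for infinitely many $n$. Since $\Lambda_n\supset v+\Lambda_{n-1}$, the part for $n$ ends outside $v+\Lambda_{n-1}$, and it also serves all smaller boxes. So $v\in E'_{t/2}$. Hence, summing over out-neighbors $v$ of $\mathbf 0$,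
$$\sum_vP(v\in E'_{t/2})\ge P(\mathbf 0\in E_{t/2})\ge\rho(t/2).$$

**Step 3: let the root frog jump there.** The first jump of the selected root frog occurs before time $t/2$ with probability $1-e^{-t/2}$, goes to a uniform out-neighbor independently of its time, and is independent of $E'_{t/2}$. So it lands in $E'_{t/2}$ before time $t/2$ with probability at least
$$(1-e^{-t/2})\,\frac1\Delta\sum_vP(v\in E'_{t/2})\ \ge\ \frac{1-e^{-t/2}}\Delta\,\rho(t/2).$$
When this happens, (A) and (B) show that within a further time $t/2$ either explosion occurs or infinitely many vertices are activated. In both cases $|\xi_t|=\infty$. $\blacksquare$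

## 12. Vertex-transitive graphs

We prove part 3 of Theorem 2. Let $G$ be infinite, connected, locally finite, vertex-transitive and undirected, with degree $\Delta$, graph distance $d(\cdot,\cdot)$ and a root $\mathbf 0$. Replace $\Lambda_n$ by the ball of radius $n$ about $\mathbf 0$, $x+\Lambda_n$ by the ball of radius $n$ about $x$ (all balls are finite), and translations by automorphisms. The laws of the percolation and of the marks are invariant under automorphisms.

**Step 1: the critical value.** Step 1 of Lemma 1 with $S=\{\mathbf 0\}$ gives $\theta(p)\le p\Delta\,\theta(p)$. So $\theta(p)=0$ for $p<1/\Delta$, and $p_c\ge1/\Delta>0$. We may have $p_c=1$.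

**Step 2: the range $p<p_c$ and the value $p=1$.** Section 10 uses finiteness of $\Lambda_n$, the fact that $\theta_n\downarrow\theta$ (true since balls are finite and exhaust $G$), and invariance in one place, $\sum_{z\in W}\mathbb P_p(y\to z)\le a_N$. There an automorphism taking $y$ to $\mathbf 0$ maps $W$ to a set of the same size. In its Step 3, $\mathbb E|\{z:v\to z\}|=\chi$ for every $v$ by transitivity. So Section 10 applies verbatim. For $p=1$ the first jump of a root frog wakes an infinite cluster.

**Step 3: the range $p_c\le p<1$, except Lemma 3.** Now $p_c<1$. Lemma 1 uses $\mathbb P_p(y\to\infty)=\theta(p)$, which is transitivity, and $p_c<1$. Lemma 2 uses Lemma 1, $p_c>0$ and finiteness of $\Lambda$. Equation (3) holds by transitivity. Lemma 4 uses that $\mathbf 0$ lies in the ball of radius $n$ about $x$ for large $n$. Section 9 uses that infinitely many vertices are activated if, for every $n$, one is activated outside the ball of radius $n$ about $x$. All of these hold.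

**Step 4: Lemma 3 on $G$.** Put $c(x,y)=\mathrm{Cov}(1\{x\in E_t\},1\{y\in E_t\})$. The event $\{T_n(x)\le t\}$ depends on edges inside the ball of radius $n+1$ about $x$ and on marks in the ball of radius $n$. So $\{T_n(x)\le t\}$ and $\{T_n(y)\le t\}$ are independent when $d(x,y)>2n+2$. The difference $P(T_n(x)\le t)-P(x\in E_t)$ does not depend on $x$ and tends to $0$ as $n\to\infty$. As in Step 1 of Lemma 3,
$$\sup_{d(x,y)\ge r}|c(x,y)|\to0\qquad(r\to\infty).$$

Simple random walk on $G$ is irreducible, and counting measure is invariant and infinite, so the walk is not positive recurrent. By the textbook convergence theorem for Markov chains, $P_{\mathbf 0}(Y_k=z)\to0$ for every $z$. Summing over a ball, $P_{\mathbf 0}(d(\mathbf 0,Y_k)\le r)\to0$ for every $r$. By the Markov property and transitivity, for $k\ge j$,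
$$P(d(Y_j,Y_k)\le r)=P_{\mathbf 0}(d(\mathbf 0,Y_{k-j})\le r)\to0\qquad(k-j\to\infty),$$
uniformly in $j$. Therefore $\mathbb E|c(Y_j,Y_k)|\to0$ as $|k-j|\to\infty$, uniformly. Since $\mathbb E[Z_N\mid Y]=\bar\rho$ is again constant,
$$\mathrm{Var}(Z_N)=\frac1{N^2}\sum_{j,k\le N}\mathbb E\,c(Y_j,Y_k)\to0 .$$
Also $\frac1N\sum_{k\le N}P(Y_k=\mathbf 0)\to0$, and Step 4 of Lemma 3 finishes the argument as before. Hence $\mathrm{FM}(G,m,p)$ is explosive exactly when $p\ge p_c$, with the bounds of part 1 for $p<p_c$. $\blacksquare$
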